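\title{Minimal Lyapunov exponents and absolute continuity of the equilibrium measure on $\mathbb{P}^2$}

\begin{abstract}
Let $f$ be a holomorphic endomorphism of $\mathbb{P}^2$ of degree $d\ge 2$, with Green current $T$, equilibrium measure $\mu=T\wedge T$ and Lyapunov exponents $\lambda_1\ge\lambda_2\ge\frac12\log d$. We prove that if $\lambda_2=\frac12\log d$, then $\mu$ is absolutely continuous with respect to the trace measure $T\wedge\omega$. This gives a positive answer to a question of Dujardin. More generally, on $\mathbb{P}^k$ the measure $\mu=T^k$ is absolutely continuous with respect to $T^{k-j}\wedge\omega^j$ if $\lambda_{k-j+1}=\frac12\log d$, and singular to it otherwise. The proof compares the two measures on pullbacks of balls of fixed size by inverse branches of $f^n$. It combines the recurrence of Birkhoff sums of mean zero with a covering argument of Vitali type.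
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A holomorphic endomorphism of $\mathbb{P}^k$ of algebraic degree $d$ is a map $f=[F_0:\dots:F_k]$, where the $F_i$ are homogeneous polynomials of degree $d$ whose only common zero is the origin. We assume $d\ge 2$ throughout. Let $\omega$ be the Fubini--Study $(1,1)$-form, normalized by $\int\omega^k=1$. The \emph{Green current} and the \emph{equilibrium measure} of $f$ are
\[
T=\lim_{n\to\infty}\frac{1}{d^{n}}(f^n)^*\omega,\qquad \mu=T^k=\lim_{n\to\infty}\frac1{d^{kn}}(f^n)^*\omega^k .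
\]
The measure $\mu$ is an invariant and ergodic probability measure; for $k=2$ it is the unique measure of maximal entropy $\log d^2$. Its Lyapunov exponents $\lambda_1\ge\dots\ge\lambda_k$ are the exponential growth rates of tangent vectors: for $\mu$-almost every $x$ and every $p$,
\[
\lambda_1+\dots+\lambda_p=\lim_{n\to\infty}\frac1n\log\Big\|\textstyle\bigwedge^p Df^n(x)\Big\| .
\]
Briend and Duval proved that $\lambda_k\ge\frac12\log d$.

The value $\frac12\log d$ has a geometric meaning. The current $T$ measures area along complex curves, and the relation $f^*T=dT$ says that $f$ multiplies this area by $d$. The form $\omega$ also measures area along complex curves, and in a complex direction with exponent $\lambda$ the map $f^n$ multiplies the $\omega$-area by about $e^{2n\lambda}$. When $\lambda=\frac12\log d$ the two areas scale at the same exponential rate. On $\mathbb{P}^2$ one may then expect that one factor $T$ in $\mu=T\wedge T$ can be traded for $\omega$, that is, that $\mu$ is controlled by the trace measure $T\wedge\omega$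 of $T$. One implication is due to Dujardin: if $\mu\ll T\wedge\omega$, then $\lambda_2=\frac12\log d$. The converse is Dujardin's question, which we take from Tapiero~\cite{Tapiero}:

\begin{quote}
\emph{Let $f$ be a holomorphic endomorphism of $\mathbb{P}^2$ of degree $d\ge2$. Does $\lambda_2=\frac12\log d$ imply $\mu\ll T\wedge\omega$?}
\end{quote}

An exponent is only an average. Equality of exponential rates leaves room for subexponential fluctuations, and these could a priori separate the two measures. The content of the question is that they do not.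

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $f$ be an endomorphism of $\mathbb{P}^2$ of degree $d\ge2$ with $\lambda_2=\frac12\log d$. Then $\mu\ll T\wedge\omega$.
\end{theorem}

This is the case $k=2$, $j=1$ of part (i) of the following theorem, whose part (ii) contains the converse implication.

\begin{theorem}\label{thm:B}
Let $f$ be an endomorphism of $\mathbb{P}^k$, $k\ge1$, of degree $d\ge2$. For $1\le j\le k$ put $\sigma_j=T^{k-j}\wedge\omega^j$.
\begin{itemize}
\item[(i)] If $\lambda_{k-j+1}=\frac12\log d$, then $\mu\ll\sigma_j$.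
\item[(ii)] If $\lambda_{k-j+1}>\frac12\log d$, then $\mu\perp\sigma_j$.
\end{itemize}
\end{theorem}

Since $\lambda_{k-j+1}\ge\lambda_k\ge\frac12\log d$, exactly one of the two cases occurs, and therefore
\[
\mu\ll\sigma_j\iff\mu\not\perp\sigma_j\iff\lambda_{k-j+1}=\tfrac12\log d .
\]
The measures $\sigma_j$ interpolate between $\mu$ and the volume $\sigma_k=\omega^k$, and the theorem says that one can trade as many factors $T$ for $\omega$ as there are minimal exponents. For $k=2$, the cases $j=1$ and $j=2$ read as follows.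

\begin{corollary}\label{cor:P2}
Let $f$ be an endomorphism of $\mathbb{P}^2$ of degree $d\ge2$.
\begin{itemize}
\item[(a)] $\mu\ll T\wedge\omega$ if and only if $\lambda_2=\frac12\log d$; otherwise $\mu\perp T\wedge\omega$.
\item[(b)] $\mu\ll\omega^2$ if and only if $\lambda_1=\lambda_2=\frac12\log d$; otherwise $\mu\perp\omega^2$.
\end{itemize}
\end{corollary}

We prove Theorem~\ref{thm:B} directly. A reader interested only in Theorem~\ref{thm:A} may take $k=2$ and $j=1$, and skip the second half of the proof of Lemma~\ref{lem:vanish} and Section~\ref{sec:sing}.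

\section{Scaling of masses in simple cases}\label{sec:models}

Throughout, $dd^c=\frac{i}{\pi}\partial\bar\partial$, so that $\omega$ is $dd^c\log|Z|$ in homogeneous coordinates $Z$, and $S_ng=\sum_{i=0}^{n-1}g\circ\Phi^i$ denotes the Birkhoff sum of a function $g$ under the map $\Phi$ at hand. We first look at two maps whose derivative has constant size on the support of the measure, one for each side of the dichotomy, and then at dimension one, where the fluctuations appear.

\begin{example}[A product with a minimal exponent]\label{ex:product}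
Let $a\in\mathbb{Z}[i]$ with $|a|^2=d\ge2$, for instance $a=1+i$ and $d=2$. Consider $g(z,w)=(az,w^d)$ on $(\mathbb{C}/\mathbb{Z}[i])\times\mathbb{P}^1$. This is not an endomorphism of $\mathbb{P}^2$, but it carries the same structure. Let $\alpha=\frac i2dz\wedge d\bar z$ be the area form of the first factor, let $\nu=dd^c\log^+|w|$ be the normalized arc length on the unit circle of the second factor, and let $S=\alpha+\nu$. Then $g^*\alpha=|a|^2\alpha=d\,\alpha$ and $g^*\nu=dd^c\log^+|w^d|=d\,\nu$, so $g^*S=d\,S$. Since $\alpha$ and $\nu$ each come from one variable, $S\wedge S=2\,\alpha\otimes\nu$. The exponents of this measure are $\log d$ in the $w$-direction and $\log|a|=\frac12\log d$ in the $z$-direction. With the K\"ahler form $\alpha+\omega_1$, where $\omega_1$ is the Fubini--Study form of $\mathbb{P}^1$, we get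
\[
S\wedge(\alpha+\omega_1)=\alpha\otimes\nu+\alpha\otimes\omega_1\ \ge\ \tfrac12\,S\wedge S .
\]
Absolute continuity holds, and it comes from the term $S\wedge\alpha=\alpha\otimes\nu$, in which $z$ is the \emph{slow} coordinate.

The same thing can be read scale by scale. Let $V_n$ be the image of a bidisc of small radius $r$ centered at a point $(z_n,w_n)$ with $|w_n|=1$ under an inverse branch of $g^n$. It is the product of a disc of radius $rd^{-n/2}$ and a domain $D_n$ with $\nu(D_n)=d^{-n}\nu(D(w_n,r))$ and $\omega_1(D_n)\le Cd^{-2n}$, because a branch of $w^{1/d^n}$ has derivative at most $2d^{-n}$ in modulus on $D(w_n,r)$ for $r\le\frac12$. Thus $V_n$ is long in the slow direction and thin in the fast one, $(S\wedge S)(V_n)$ and $(S\wedge\alpha)(V_n)$ are both of order $d^{-2n}$, and $(S\wedge\omega_1)(V_n)\le Cd^{-3n}$ is negligible.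
\end{example}

\begin{example}[The power map]\label{ex:power}
Let $f(z,w)=(z^d,w^d)$ in affine coordinates on $\mathbb{P}^2$. The potentials $\frac{1}{2d^n}\log(1+|z|^{2d^n}+|w|^{2d^n})$ of $d^{-n}(f^n)^*\omega$ converge uniformly to $v=\log\max(1,|z|,|w|)$, so $T=dd^cv$ on $\mathbb{C}^2$. At a point off the torus $\mathbb{T}=\{|z|=|w|=1\}$ at most two of the numbers $1,|z|,|w|$ realize the maximum. Near such a point $v$ is either pluriharmonic or the sum of a pluriharmonic function and $\log^+|\zeta|$, with $\zeta$ one of $z$, $w$, $w/z$; in both cases $T\wedge T=0$. The same holds in the other two charts by symmetry, so $\mu(\mathbb{T})=1$. On $\mathbb{T}$ the matrix $Df$ is $d$ times a unitary matrix, so $\lambda_1=\lambda_2=\log d>\frac12\log d$.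

Let $N_\rho=\{|\log|z||<\rho,\ |\log|w||<\rho\}$ and $\omega'=\frac i2\big(|z|^{-2}dz\wedge d\bar z+|w|^{-2}dw\wedge d\bar w\big)$, which is comparable to $\omega$ on $N_1$. The map $f:N_{\rho/d}\to N_\rho$ is a covering of degree $d^2$, and $f^*(T\wedge\omega')=d\cdot d^2\,T\wedge\omega'$. Comparing masses gives $d^3(T\wedge\omega')(N_{\rho/d})=d^2(T\wedge\omega')(N_\rho)$. Hence $(T\wedge\omega')(N_{d^{-n}})=d^{-n}(T\wedge\omega')(N_1)\to0$, the torus is negligible for $T\wedge\omega$, and $\mu\perp T\wedge\omega$. The factor $d^{-n}$ equals $e^{-n(2\lambda_2-\log d)}$.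
\end{example}

\subsection{Dimension one}\label{sub:dim1}

Take $k=j=1$, so that $\mu=T$ and $\sigma_1=\omega$ is the area of the sphere. Let $\kappa=\log\|Df\|$ be the logarithm of the spherical derivative; its $\mu$-mean is $\lambda=\lambda_1$. Fix a small $r>0$, and suppose that $f^n$ has an inverse branch on the disc of radius $r$ about $x_n=f^n(x)$ that sends $x_n$ to $x$ and has a small image $V_n$. In charts that are isometric at $x_n$ and at $x$, the branch is an injective holomorphic function $H_n$ on a disc $B_r\subset\mathbb{C}$ with $|H_n'(0)|=e^{-S_n\kappa(x)}$. Two estimates are immediate. First, $f^*\mu=d\,\mu$ and $f^n$ is injective on $V_n$, so $\mu(V_n)\le d^{-n}$. Second, $|H_n'|^2$ is subharmonic, so the Euclidean area of $H_n(B_r)$ is $\int_{B_r}|H_n'|^2\ge\pi r^2e^{-2S_n\kappa(x)}$. Therefore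
\begin{equation}\label{eq:dim1}
\frac{\omega(V_n)}{\mu(V_n)}\ \ge\ c\,e^{-n(2\lambda-\log d)}\,e^{-2S_ng(x)},\qquad g=\kappa-\lambda,\quad\int g\,d\mu=0 ,
\end{equation}
with $c>0$ independent of $x$ and $n$.

A symbolic analogue suggests what to expect. On $\{0,1\}^{\mathbb{N}}$ let $\mu'$ and $\sigma'$ be the Bernoulli measures with positive weights $(p_0,p_1)$ and $(q_0,q_1)$, and let $V_n(x)$ be the cylinder of length $n$ about $x$. Then $\sigma'(V_n)/\mu'(V_n)=e^{-S_ng'}$ with $g'(x)=\log(p_{x_0}/q_{x_0})$. By Jensen's inequality $\int g'\,d\mu'\ge0$, which plays the role of $2\lambda-\log d\ge0$. If the mean is positive, then $p\ne q$ and the measures are singular by the law of large numbers; if it is zero, then $p=q$ and they coincide.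

Return to \eqref{eq:dim1} with $\lambda=\frac12\log d$. Birkhoff's theorem gives only $S_ng=o(n)$, so the right side may still tend to $0$ along a sequence of times. Two observations close the argument. A Birkhoff sum of mean zero cannot tend to $+\infty$, so $S_ng(x)\le C(x)$ for \emph{infinitely many} $n$. And infinitely many scales are enough: if $\Gamma$ has zero area, we enclose it in an open set $W$ of small area, attach to each typical $x\in\Gamma$ one good set $V_n\subset W$, and extract a disjoint subfamily whose fixed enlargements still cover. Then the $\mu$-mass of these points is at most a constant times the area of $W$.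

\subsection{Plan of the proof}

In dimension $k$ the sets $V_n$ satisfy $\mu(V_n)\asymp d^{-kn}$, and the aim is the lower bound $\sigma_j(V_n)\ge c\,d^{-(k-j)n}e^{-2jS_n\kappa}$ for a function $\kappa$ of mean $\lambda_k$. Five points need an argument.
\begin{itemize}
\item[(1)] The norm of a product of matrices is not a Birkhoff sum. We pass to the quotient of the tangent space by the fast directions and use a determinant (Section~\ref{sec:quotient}).
\item[(2)] Inverse branches must exist on balls of fixed size, and a substitute for the slow coordinate $z$ of Example~\ref{ex:product} is needed (Sections~\ref{sec:charts} and~\ref{sec:branches}).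
\item[(3)] The sets $V_n$ are far from round, so the covering lemma must come from the dynamics (Section~\ref{sec:cover}).
\item[(4)] The times at which $S_n\kappa-n\lambda_k$ is bounded above must also be times at which the branches exist (Section~\ref{sec:rec}).
\item[(5)] The subharmonicity argument must be replaced by a uniform lower bound for the mass of $T^{k-j}$ on the fibers of the slow coordinates (Section~\ref{sec:pos}).
\end{itemize}
Part (i) of Theorem~\ref{thm:B} is proved in Section~\ref{sec:ac} and part (ii) in Section~\ref{sec:sing}.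

\section{Standard facts}\label{sec:facts}

\subsection{Linear algebra and positive forms}

On $\mathbb{C}^p$ let $|\cdot|$ be the Euclidean norm, $B_\rho=\{|z|<\rho\}$ and $\beta_p=\frac i2\sum_sdz_s\wedge d\bar z_s$; we write $\beta=\beta_k$. For a linear map $L:\mathbb{C}^q\to\mathbb{C}^p$, $L^\dagger$ is the adjoint and $L^*$ is the pullback on forms. By the singular value decomposition there are numbers $s_1\ge\dots\ge s_q\ge0$ and an orthonormal basis $e^1,\dots,e^q$ of linear forms on $\mathbb{C}^q$ with $|L\zeta|^2=\sum_is_i^2|e^i(\zeta)|^2$. Then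
\begin{equation}\label{eq:svd}
L^*\beta_p=\sum_is_i^2\,\tfrac i2e^i\wedge\overline{e^i},\qquad\beta_q=\sum_i\tfrac i2e^i\wedge\overline{e^i},\qquad\Big\|\textstyle\bigwedge^jL\Big\|=s_1\cdots s_j ,
\end{equation}
and $|\det L|=s_1\cdots s_q$ if $p=q$. Here $\bigwedge^j\mathbb{C}^q$ has the Hermitian norm for which the wedge products of an orthonormal basis are orthonormal; it satisfies $|v_1\wedge\dots\wedge v_j|\le|v_1|\cdots|v_j|$. We call $L$ a \emph{coisometry} if $LL^\dagger=\mathrm{id}$. Then $L^\dagger L$ is an orthogonal projection and all $s_i$ are $0$ or $1$. A composition of coisometries is a coisometry, and a coisometry onto $\mathbb{C}$ is a linear form of norm $1$.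

A smooth $(j,j)$-form $\phi$ is \emph{strongly positive}, written $\phi\ge0$, if at every point it is a combination with nonnegative coefficients of forms $\prod_{s=1}^ji\,e_s\wedge\overline{e_s}$, where the $e_s$ are $(1,0)$-covectors. For $j=1$ this means that the Hermitian matrix of coefficients is positive semidefinite. Products and holomorphic pullbacks of strongly positive forms are strongly positive. For $j=k$ a strongly positive form is a nonnegative multiple of the volume form, because $\prod_{s=1}^k\frac i2e_s\wedge\overline{e_s}$ is $|\det(e_s)|^2$ times the Euclidean volume form. We shall use: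
\begin{itemize}
\item[(O1)] if $L:\mathbb{C}^q\to\mathbb{C}^p$ is a coisometry, then $L^*\beta_p\le\beta_q$, by \eqref{eq:svd};
\item[(O2)] if $\alpha\ge\alpha'\ge0$ are $(1,1)$-forms, then $\alpha^j-\alpha'^j=(\alpha-\alpha')\wedge\sum_{a+b=j-1}\alpha^a\wedge\alpha'^b\ge0$.
\end{itemize}

\subsection{Pluripotential theory}

A function with values in $[-\infty,\infty)$ on an open subset of $\mathbb{C}^p$ is plurisubharmonic (psh) if it is upper semicontinuous, not identically $-\infty$ on any component, and its restriction to each complex disc is subharmonic or identically $-\infty$. A smooth function is psh if and only if $dd^cv\ge0$. If $v$ is continuous and psh, its convolutions $v_\eta$ with a nonnegative smooth approximate identity are smooth and psh on slightly smaller domains and converge to $v$ locally uniformly.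
\begin{itemize}
\item[(P1)] \emph{Green current.} $T=\omega+dd^cu$ with $u$ continuous on $\mathbb{P}^k$, and $f^*T=dT$. In any chart $T=dd^cv$ locally, with $v$ continuous and psh.
\item[(P2)] \emph{Bedford--Taylor products.} For $v$ continuous and psh, the currents $(dd^cv)^p=dd^c\big(v\,(dd^cv)^{p-1}\big)$ are closed and positive, their coefficients are measures, and their construction is local and commutes with biholomorphisms. If $v_\eta\to v$ locally uniformly, with $v_\eta$ and $v$ continuous and psh, then $(dd^cv_\eta)^p\to(dd^cv)^p$ weakly.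
\item[(P3)] \emph{Chern--Levine--Nirenberg inequalities.} If $K$ is a compact set in the interior of a compact set $K'$, the mass of $(dd^cv)^p$ on $K$ is at most $C(K,K')\,\|v\|^p_{L^\infty(K')}$. Moreover, psh functions on an open subset of $\mathbb{C}^k$ are locally integrable for $(dd^cv)^k$.
\item[(P4)] \emph{Maximality.} A psh function $v$ on an open set $\Delta\subset\mathbb{C}^p$ is \emph{maximal} if for every open $\Omega\Subset\Delta$ and every $v'$ upper semicontinuous on $\overline\Omega$ and psh on $\Omega$, the inequality $v'\le v$ on $\partial\Omega$ implies $v'\le v$ on $\Omega$. By a theorem of Bedford and Taylor, a locally bounded psh function is maximal if and only if $(dd^cv)^p=0$; see \cite[\S4.4]{Klimek}.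
\end{itemize}
The currents $T^p$ are defined by (P2) from local potentials. Two consequences will be used.
\begin{itemize}
\item[(O3)] If $\phi\ge0$ is a smooth $(j,j)$-form, then $T^{k-j}\wedge\phi$ is a positive measure: it is locally the weak limit of the strongly positive $(k,k)$-forms $(dd^cv_\eta)^{k-j}\wedge\phi$.
\item[(O4)] Each $\sigma_j$ is a probability measure: since $\int dd^c(uT^{p-1})\wedge\omega^{k-p}=0$, we have $\int T^p\wedge\omega^{k-p}=\int T^{p-1}\wedge\omega^{k-p+1}$, and $\int\omega^k=1$.
\end{itemize}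

\subsection{Ergodic theory}

Let $\Phi$ be an ergodic measure-preserving map of a probability space $(Y,m)$.
\begin{itemize}
\item[(E1)] \emph{Birkhoff.} If $g^-$ or $g^+$ is integrable, then $\frac1nS_ng\to\int g\,dm\in[-\infty,\infty]$ almost everywhere. In particular almost every orbit visits a set of positive measure infinitely often, and $\frac1ng\circ\Phi^n\to0$ almost everywhere if $g\in L^1$.
\item[(E2)] \emph{Kac.} Let $m(\mathcal{R})>0$ and let $t(y)=\min\{n\ge1:\Phi^ny\in\mathcal{R}\}$. The first return map $y\mapsto\Phi^{t(y)}y$ preserves the normalized restriction of $m$ to $\mathcal{R}$ and is ergodic. For $g\in L^1(m)$ the function $S_tg$ is integrable on $\mathcal{R}$ and $\int_{\mathcal{R}}S_tg\,dm=\int_Yg\,dm$.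
\item[(E3)] \emph{Oseledets.} Let $\Phi$ be invertible and let $A:Y\to GL_k(\mathbb{C})$ be measurable with $\log^+\|A\|$ and $\log^+\|A^{-1}\|$ integrable. Put $A^{(n)}(y)=A(\Phi^{n-1}y)\cdots A(y)$ and $A^{(-n)}(y)=A(\Phi^{-n}y)^{-1}\cdots A(\Phi^{-1}y)^{-1}$ for $n\ge0$. There are numbers $\chi_1>\dots>\chi_q$ and a measurable splitting $\mathbb{C}^k=\bigoplus_iE_i(y)$ with $A(y)E_i(y)=E_i(\Phi y)$ and $\frac1n\log|A^{(n)}(y)v|\to\chi_i$ as $n\to\pm\infty$ for $v\in E_i(y)\setminus\{0\}$. If $\lambda_1\ge\dots\ge\lambda_k$ is the list of the $\chi_i$, each repeated $\dim E_i$ times, then $\frac1n\log\|\bigwedge^pA^{(n)}\|\to\lambda_1+\dots+\lambda_p$ as $n\to+\infty$, and $\int\log|\det A|\,dm=\sum_i\lambda_i$.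
\end{itemize}
In (E3), a nonzero vector $v=\sum v_i$ has as forward rate the largest $\chi_i$ with $v_i\ne0$ and as backward rate the smallest one, since the dominant term wins. So the spaces $E_i$ are characterized by the two-sided limit.

The next lemma says that a coboundary has mean zero as soon as the mean makes sense, with no integrability assumption on the transfer function. It will be used both to temper constants and to prove recurrence.

\begin{lemma}\label{lem:cob}
Let $h:Y\to\mathbb{R}$ be measurable, with $(h\circ\Phi-h)^-$ or $(h\circ\Phi-h)^+$ integrable. Then $h\circ\Phi-h\in L^1(m)$, $\int(h\circ\Phi-h)\,dm=0$, and $\frac1nh\circ\Phi^n\to0$ almost everywhere.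
\end{lemma}

\begin{proof}
The Birkhoff sums of $h\circ\Phi-h$ telescope, so by (E1) $\frac1n(h\circ\Phi^n-h)\to I:=\int(h\circ\Phi-h)\,dm$ almost everywhere, where $I$ may be infinite. Choose $K$ with $m(|h|\le K)>0$. Almost every orbit visits this set infinitely often, and along these times the quotient tends to $0$. Hence $I=0$, and the three assertions follow.
\end{proof}

From now on $f$ is an endomorphism of $\mathbb{P}^k$ of degree $d\ge2$ and
\[
\lambda:=\lambda_k\ \ge\ \tfrac12\log d\ >\ 0 .
\]
Until Section~\ref{sec:ac} only the positivity of $\lambda$ is used.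

\section{Charts and local inverses}\label{sec:charts}

To compose local inverses along an orbit we need charts centered at every point, all of the same size. The unitary group provides them. Let $\tau_0:\mathbb{C}^k\to\mathbb{P}^k$, $z\mapsto[1:z]$. Choose a Borel map $x\mapsto U_x\in U(k+1)$ with $U_x[1:0:\dots:0]=x$: where $Z_i$ is the first nonzero homogeneous coordinate of $x$, take the unit representative with $Z_i>0$ and complete it by the Gram--Schmidt process applied to the standard basis vectors of index $\ne i$. Set $\tau_x=U_x\circ\tau_0$. We normalize the Fubini--Study metric so that in the chart $\tau_0$ the squared length of $v$ at $z$ is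
\[
\frac{|v|^2}{1+|z|^2}-\frac{|\langle v,z\rangle|^2}{(1+|z|^2)^2}\ \le\ |v|^2 .
\]
Then $\operatorname{dist}(x,\tau_x(z))=\arctan|z|$, the map $\tau_x$ is $1$-Lipschitz, $D\tau_x(0)$ is an isometry, and $B(x,\rho):=\tau_x(B_\rho)$ is the open metric ball of radius $\arctan\rho$ about $x$. Since $\omega$ is invariant under $U(k+1)$, there is $c_1>0$ with
\begin{equation}\label{eq:c1}
c_1\beta\le\tau_x^*\omega\le c_1^{-1}\beta\quad\text{on }B_1,\text{ for all }x .
\end{equation}

Let $\operatorname{Lip}(f)\ge1$ be a Lipschitz constant of $f$ and $R_0=\pi/(8\operatorname{Lip}(f))\le1$. Then $f$ maps $B(x,2R_0)$ into the ball of radius $\pi/4=\arctan1$ about $f(x)$, so $F_x=\tau_{f(x)}^{-1}\circ f\circ\tau_x$ maps $B_{2R_0}$ into $B_1$, and $F_x(0)=0$. By the Cauchy estimates there is $M\ge1$ with $\|DF_x\|\le M$ and $\|D^2F_x\|\le M$ on $B_{R_0}$ for all $x$. Put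
\[
A_x=DF_x(0),\qquad\delta(x)=\text{the smallest singular value of }A_x\ \le M ,
\]
so that $\delta(x)=\|A_x^{-1}\|^{-1}$ when $A_x$ is invertible. The function $\delta$ vanishes on the critical set, and the following integrability statement says that $\mu$ does not concentrate near it:
\begin{equation}\label{eq:delta}
\log\delta\in L^1(\mu).
\end{equation}
Indeed, in fixed local coordinates at the source and the target, $\det Df$ is holomorphic and not identically zero (since $\int f^*\omega^k=d^k>0$), so $\log|\det Df|$ is psh and locally $\mu$-integrable by (P3). It differs from $\log|\det A_x|$ by a locally bounded function. Hence $\log|\det A_x|\in L^1(\mu)$, and \eqref{eq:delta} follows from $|\det A_x|\le\delta(x)M^{k-1}$ and $\delta\le M$.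

\begin{lemma}[Quantitative inverse function theorem]\label{lem:inv}
Let $c_0=R_0/(4M)$. If $\delta=\delta(x)>0$, there is a holomorphic map $G_x:B_{c_0\delta^2}\to B_{R_0}$ with $G_x(0)=0$, $F_x\circ G_x=\mathrm{id}$, $\|DG_x\|\le2/\delta$, and
\[
\|DG_x(w)-A_x^{-1}\|\le4M\delta^{-3}|w|,\qquad|G_x(w)-A_x^{-1}w|\le2M\delta^{-3}|w|^2 .
\]
\end{lemma}

\begin{proof}
Write $F=F_x$, $A=A_x$. Let $\rho=\min(R_0,\delta/2M)$; since $R_0\le1$ and $\delta\le M$, we have $\rho\ge R_0\delta/2M$. On $B_\rho$ we have $\|DF-A\|\le M\rho\le\delta/2$, so $F-A$ is $\frac\delta2$-Lipschitz, while $|Av|\ge\delta|v|$. Hence $F$ is injective on $B_\rho$, with $\|(DF)^{-1}\|\le2/\delta$, and is a biholomorphism onto its image. For $|w|<\delta\rho/2$ consider $z\mapsto A^{-1}w-A^{-1}(F(z)-Az)$ on the closed ball $\{|z|\le2|w|/\delta\}\subset B_\rho$. This map is $\frac12$-Lipschitz, and its values have norm at most $|w|/\delta+|z|/2\le2|w|/\delta$. Its fixed point $G_x(w)$ solves $F(z)=w$ and satisfies $|G_x(w)|\le2|w|/\delta$. So $G_x$ is the restriction of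 $(F|_{B_\rho})^{-1}$ to $B_{\delta\rho/2}$, which contains $B_{c_0\delta^2}$. Finally,
\[
DG_x(w)-A^{-1}=DG_x(w)\,\big(A-DF(G_x(w))\big)\,A^{-1}
\]
has norm at most $\frac2\delta\cdot M\frac{2|w|}{\delta}\cdot\frac1\delta$, and integration along $[0,w]$ gives the last bound.
\end{proof}

\section{The natural extension and the slow quotient}\label{sec:quotient}

An inverse branch of $f^n$ depends on a choice of past, so we work on the space of full orbits. Let $\hat X=\{\hat x=(x_n)_{n\in\mathbb{Z}}:f(x_n)=x_{n+1}\}$, let $\hat f$ be the shift $(x_n)\mapsto(x_{n+1})$, and let $\pi_0(\hat x)=x_0$. There is a unique $\hat f$-invariant probability measure $\hat\mu$ with $(\pi_0)_*\hat\mu=\mu$, and it is ergodic because $\mu$ is. The countably many almost-everywhere statements below hold on a common $\hat f$-invariant Borel set of full measure, and we always work inside this set. In particular $\delta(x_n)>0$ for all $n$, by \eqref{eq:delta}.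

The cocycle $\hat x\mapsto A_{x_0}$ satisfies the hypotheses of (E3), because $\|A_x\|\le M$ and $\|A_x^{-1}\|=\delta(x)^{-1}$. The product $A_{x_{n-1}}\cdots A_{x_0}$ is the matrix of $Df^n(x_0)$ in orthonormal frames, so the exponents of the cocycle are $\lambda_1,\dots,\lambda_k$. The backward products are
\[
P_n(\hat x)=A_{x_{-n}}^{-1}\cdots A_{x_{-1}}^{-1},\qquad P_0=\mathrm{id}.
\]
For $1\le j\le k$ let $\lambda^{(j)}=\lambda_{k-j+1}+\dots+\lambda_k$ be the sum of the $j$ smallest exponents, so $\lambda^{(1)}=\lambda$. Then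
\begin{equation}\label{eq:Pn}
\limsup_{n\to\infty}\frac1n\log\Big\|\textstyle\bigwedge^jP_n(\hat x)\Big\|\le-\lambda^{(j)} .
\end{equation}
To see this, take a basis $v_1,\dots,v_k$ with $v_i$ in the Oseledets space of exponent $\lambda_i$ at $\hat x$. The products $v_{i_1}\wedge\dots\wedge v_{i_j}$ form a basis of $\bigwedge^j\mathbb{C}^k$ independent of $n$, and the image of each has norm at most $\prod_s|P_nv_{i_s}|$, whose rate is $-\sum_s\lambda_{i_s}\le-\lambda^{(j)}$.

The size of a pulled-back ball is governed by $\|P_n\|$, whose logarithm is subadditive but not additive along orbits. We want to bound it from below by the exponential of a Birkhoff sum of the right mean. The determinant is multiplicative, but $|\det P_n|^{1/k}$ has rate $-\frac1k\sum\lambda_i$, which is too small unless all exponents are equal. So we first discard the fast directions. We do it by passing to a quotient rather than to the slow Oseledets subspace: the quotient is realized by an orthogonal projection, and no angle between Oseledets spaces enters the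 estimates.

Let $l$ be the multiplicity of the exponent $\lambda$, and let $E(\hat x)$ be the sum of the Oseledets spaces with exponent $>\lambda$. It depends measurably on $\hat x$, has dimension $k-l$ (it is $0$ if $l=k$), and $A_{x_0}E(\hat x)=E(\hat f\hat x)$. The Gram--Schmidt process applied to the orthogonal projections of the standard basis to $E(\hat x)^\perp$ gives a measurable orthonormal basis of $E(\hat x)^\perp$, that is, a measurable coisometry $\Pi_{\hat x}:\mathbb{C}^k\to\mathbb{C}^l$ with kernel $E(\hat x)$. Since $A_{x_{-1}}^{-1}$ maps $E(\hat x)$ onto $E(\hat f^{-1}\hat x)$, it induces an isomorphism of the quotients: there is $Q(\hat x)\in GL_l(\mathbb{C})$ with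
\begin{equation}\label{eq:Q}
\Pi_{\hat f^{-1}\hat x}\,A_{x_{-1}}^{-1}=Q(\hat x)\,\Pi_{\hat x}.
\end{equation}
Explicitly, $Q(\hat x)=\Pi_{\hat f^{-1}\hat x}A_{x_{-1}}^{-1}\Pi_{\hat x}^\dagger$ and $Q(\hat x)^{-1}=\Pi_{\hat x}A_{x_{-1}}\Pi_{\hat f^{-1}\hat x}^\dagger$, so $\|Q\|\le\delta(x_{-1})^{-1}$, $\|Q^{-1}\|\le M$ and $\log|\det Q|\in L^1(\hat\mu)$. Put
\[
Q_n(\hat x)=Q(\hat f^{-(n-1)}\hat x)\cdots Q(\hat x),\quad Q_0=\mathrm{id},\qquad\kappa(\hat x)=-\tfrac1l\log|\det Q(\hat f\hat x)| .
\]

\begin{lemma}\label{lem:Q}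
The function $\kappa$ is integrable with $\int\kappa\,d\hat\mu=\lambda$, and
\begin{equation}\label{eq:kappa}
|\det Q_n(\hat f^n\hat x)|^{1/l}=e^{-S_n\kappa(\hat x)},\qquad S_n\kappa=\sum_{i=0}^{n-1}\kappa\circ\hat f^i .
\end{equation}
Moreover $\limsup\frac1n\log\|Q_n(\hat x)^{-1}\|\le\lambda$ almost everywhere.
\end{lemma}

\begin{proof}
Formula \eqref{eq:kappa} holds because $Q_n(\hat f^n\hat x)=Q(\hat f\hat x)\cdots Q(\hat f^n\hat x)$. In orthonormal bases adapted to $E\oplus E^\perp$ at $\hat f^{-1}\hat x$ and at $\hat x$, the matrix $A_{x_{-1}}$ is block triangular with diagonal blocks $A_{x_{-1}}|_E$ and $Q(\hat x)^{-1}$. Hence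
\[
|\det A_{x_{-1}}|=|\det(A_{x_{-1}}|_{E(\hat f^{-1}\hat x)})|\cdot|\det Q(\hat x)|^{-1}.
\]
The restriction of the cocycle to $E$, written in measurable orthonormal bases, has norm at most $M$ and inverse of norm at most $\delta^{-1}$, so (E3) applies to it. By the characterization of the Oseledets spaces through two-sided limits, its Oseledets spaces are those contained in $E$, and its exponents are $\lambda_1,\dots,\lambda_{k-l}$. Integrating the logarithm of the identity above gives
\[
\int\log|\det Q|\,d\hat\mu=\sum_{i\le k-l}\lambda_i-\sum_{i\le k}\lambda_i=-l\lambda ,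
\]
that is, $\int\kappa\,d\hat\mu=\lambda$. Iterating \eqref{eq:Q} gives $\Pi_{\hat f^{-n}\hat x}P_n=Q_n\Pi_{\hat x}$, so $Q_n=\Pi_{\hat f^{-n}\hat x}P_n\Pi_{\hat x}^\dagger$ and $\|Q_n\|\le\|P_n\|$. Let $s_1\ge\dots\ge s_l$ be the singular values of $Q_n(\hat x)$. By \eqref{eq:Pn} with $j=1$, $\limsup\frac1n\log s_1\le-\lambda$, and by (E1) for $\hat f^{-1}$, $\frac1n\sum_i\log s_i=\frac1n\log|\det Q_n|\to-l\lambda$. Since $\log s_l\ge\sum_i\log s_i-(l-1)\log s_1$, we get $\liminf\frac1n\log s_l\ge-\lambda$, and $\|Q_n^{-1}\|=s_l^{-1}$.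
\end{proof}

\section{Inverse branches and slow coordinates}\label{sec:branches}

We now compose the local inverses $G_{x_{-n}}$. The difficulty is that a single factor $A_{x_{-n}}^{-1}$ need not contract, and that the domain of $G_{x_{-n}}$ shrinks when $x_{-n}$ approaches the critical set. The first problem is solved by norms in which every factor contracts, the second by the fact that $\delta(x_{-n})$ decays subexponentially while the images shrink exponentially.

Fix $\varepsilon=\lambda/20$, so that $\lambda-2\varepsilon=18\varepsilon$. By \eqref{eq:Pn} the series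
\[
|v|_{\hat x}=\sum_{n\ge0}e^{n(\lambda-\varepsilon)}|P_n(\hat x)v|,\qquad K(\hat x)=\sum_{n\ge0}e^{n(\lambda-\varepsilon)}\|P_n(\hat x)\|
\]
converge, and $|v|\le|v|_{\hat x}\le K(\hat x)|v|$. From $P_n(\hat f^{-1}\hat x)A_{x_{-1}}^{-1}=P_{n+1}(\hat x)$ and a shift of the summation index we obtain
\begin{equation}\label{eq:adapted}
|A_{x_{-1}}^{-1}v|_{\hat f^{-1}\hat x}\le e^{-(\lambda-\varepsilon)}|v|_{\hat x},\qquad K(\hat f^{-1}\hat x)\le Me^{-(\lambda-\varepsilon)}K(\hat x).
\end{equation}
The second inequality says that $\log K\circ\hat f^{-1}-\log K$ is bounded above, so $\frac1n\log K(\hat f^{-n}\hat x)\to0$ by Lemma~\ref{lem:cob}. By \eqref{eq:delta} and (E1), $\frac1n\log\delta(x_{-n})\to0$. Together with Lemma~\ref{lem:Q}, this shows that the smallest number $\theta(\hat x)\ge1$ such that for all $n\ge0$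
\begin{equation}\label{eq:theta}
K(\hat f^{-n}\hat x)\le\theta e^{n\varepsilon},\qquad\delta(x_{-n})^{-1}\le\theta e^{n\varepsilon},\qquad\|Q_n(\hat x)^{-1}\|\le\theta e^{n(\lambda+\varepsilon)}
\end{equation}
is finite almost everywhere; it is measurable as a countable supremum. For $\Theta\ge1$ define the \emph{regular set}
\[
\mathcal{R}_\Theta=\{\hat x:\theta(\hat x)\le\Theta,\ x_0\in\operatorname{supp}\mu\}.
\]
Then $\hat\mu(\mathcal{R}_\Theta)\to1$ as $\Theta\to\infty$.

\begin{lemma}\label{lem:branches}
For every $\Theta\ge1$ there are $r_0\in(0,1]$ and $C_0<\infty$ such that for all $\hat x\in\mathcal{R}_\Theta$ and $n\ge0$ the map $H_n=G_{x_{-n}}\circ\dots\circ G_{x_{-1}}$ (with $H_0=\mathrm{id}$) is defined on $B_{r_0}$, takes values in $B_1$, and satisfies on $B_{r_0}$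
\[
\|DH_n\|\le\Theta e^{-18n\varepsilon},\qquad|\varphi_n(w)-\Pi_{\hat x}w|\le C_0|w|^2,\quad\text{where }\varphi_n:=Q_n(\hat x)^{-1}\,\Pi_{\hat f^{-n}\hat x}\,H_n .
\]
\end{lemma}

The map $\varphi_n:B_{r_0}\to\mathbb{C}^l$ is the slow part of $H_n$, rescaled to unit size. It is the substitute for the coordinate $z$ of Example~\ref{ex:product} and for $H_n/H_n'(0)$ in dimension one.

\begin{proof}
Write $|\cdot|_n=|\cdot|_{\hat f^{-n}\hat x}$, $\delta_n=\delta(x_{-n})$, $w_n=H_n(w)$, and take
\[
r_0=\min\Big\{1,\ c_0\Theta^{-3}e^{-\lambda},\ \frac{e^{-(\lambda-2\varepsilon)}-e^{-(\lambda-\varepsilon)}}{4M\Theta^5e^\lambda}\Big\}.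
\]
We show by induction that $H_n$ is defined on $B_{r_0}$ and that $|DH_n(w)v|_n\le e^{-18n\varepsilon}|v|_0$. This implies the bound on $\|DH_n\|$, because $|\cdot|\le|\cdot|_n$ and $|v|_0\le\Theta|v|$. The case $n=0$ is trivial. Assume the statement for $n-1$. Since $H_{n-1}(0)=0$, integration along $[0,w]$ gives
\begin{equation}\label{eq:wn}
|w_{n-1}|\le\Theta e^{-18(n-1)\varepsilon}|w|\le\Theta e^{\lambda}e^{-18n\varepsilon}|w| .
\end{equation}
By the choice of $r_0$ and \eqref{eq:theta}, $|w_{n-1}|<c_0\Theta^{-2}e^{-2n\varepsilon}\le c_0\delta_n^2$. So $H_n=G_{x_{-n}}\circ H_{n-1}$ is defined, with values in $B_{R_0}\subset B_1$. By \eqref{eq:adapted}, Lemma~\ref{lem:inv}, \eqref{eq:theta} and \eqref{eq:wn}, the norm of $DG_{x_{-n}}(w_{n-1})$ from $|\cdot|_{n-1}$ to $|\cdot|_n$ is at most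
\[
e^{-(\lambda-\varepsilon)}+K(\hat f^{-n}\hat x)\,4M\delta_n^{-3}|w_{n-1}|\le e^{-(\lambda-\varepsilon)}+4M\Theta^5e^\lambda r_0\,e^{(4-18)n\varepsilon}\le e^{-(\lambda-2\varepsilon)}=e^{-18\varepsilon}.
\]
The chain rule completes the induction.

By \eqref{eq:Q} at the point $\hat f^{-(n-1)}\hat x$ and $Q_n=Q(\hat f^{-(n-1)}\hat x)Q_{n-1}$, we have $Q_n^{-1}\Pi_{\hat f^{-n}\hat x}A_{x_{-n}}^{-1}=Q_{n-1}^{-1}\Pi_{\hat f^{-(n-1)}\hat x}$. Hence
\[
\varphi_n(w)-\varphi_{n-1}(w)=Q_n^{-1}\Pi_{\hat f^{-n}\hat x}\big[G_{x_{-n}}(w_{n-1})-A_{x_{-n}}^{-1}w_{n-1}\big],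
\]
and by Lemma~\ref{lem:inv}, \eqref{eq:theta} and \eqref{eq:wn} its norm is at most
\[
\Theta e^{21n\varepsilon}\cdot2M\Theta^3e^{3n\varepsilon}\cdot\Theta^2e^{2\lambda}e^{-36n\varepsilon}|w|^2=2M\Theta^6e^{2\lambda}e^{-12n\varepsilon}|w|^2 .
\]
Since $\varphi_0=\Pi_{\hat x}$, we may take $C_0=2M\Theta^6e^{2\lambda}\sum_{n\ge1}e^{-12n\varepsilon}$.
\end{proof}

\begin{remark}\label{rem:res}
The last sum converges because the rescaling $Q_n^{-1}$, of size about $e^{n\lambda}$, is beaten by the quadratic error, of size about $e^{-2n\lambda}$. Rescaling the whole map $H_n$ by $P_n^{-1}$, of size about $e^{n\lambda_1}$, would require $\lambda_1<2\lambda_k$ in this estimate. Only the slow quotient is needed, and no relation between the exponents is assumed.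
\end{remark}

For $\hat x\in\mathcal{R}_\Theta$ define $f_{\hat x}^{-n}=\tau_{x_{-n}}\circ H_n\circ\tau_{x_0}^{-1}$ on $B(x_0,r_0)$. It sends $x_0$ to $x_{-n}$. From $f\circ\tau_{x_{-n}}\circ G_{x_{-n}}=\tau_{x_{-n+1}}\circ F_{x_{-n}}\circ G_{x_{-n}}=\tau_{x_{-n+1}}$ we get
\[
f^i\circ f_{\hat x}^{-n}=f_{\hat x}^{-(n-i)}\quad(0\le i\le n),\qquad f^n\circ f_{\hat x}^{-n}=\mathrm{id}.
\]
So $f_{\hat x}^{-n}$ is holomorphic and injective, hence a biholomorphism onto an open set with inverse $f^n$. By (P1), $(f^n)^*T=d^nT$, and by (P2)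
\begin{equation}\label{eq:scale}
(f_{\hat x}^{-n})^*T^p=d^{-pn}T^p\qquad(0\le p\le k).
\end{equation}

\section{Pulled-back balls and a covering lemma}\label{sec:cover}

Fix $\Theta$, write $\mathcal{R}=\mathcal{R}_\Theta$, let $r_0,C_0$ be as in Lemma~\ref{lem:branches}, and put $r=r_0/(4\Theta+2)$. Whenever $\hat y=\hat f^n\hat x\in\mathcal{R}$, set
\[
V_n(\hat x)=f_{\hat y}^{-n}(B(x_n,r)),\qquad V_n^*(\hat x)=f_{\hat y}^{-n}(B(x_n,r_0)).
\]
These sets can have eccentricity of order $e^{n(\lambda_1-\lambda_k)}$, as in Example~\ref{ex:product}, so the usual Vitali lemma for balls does not apply. Its two ingredients survive in dynamical form: $V_n$ and its enlargement $V_n^*$ have comparable $\mu$-measure, and $V_n^*$ swallows every set of later generation that meets $V_n$. The second property is proved by applying $f^n$, which returns $V_n$ to a round ball of unit size.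

\begin{lemma}\label{lem:cover}
Let $c_2=\inf_{y\in\operatorname{supp}\mu}\mu(B(y,r))$. Then $c_2>0$ and the following hold.
\begin{itemize}
\item[(a)] $x_0\in V_n(\hat x)\subset V_n^*(\hat x)$, both sets are open and connected, and $\operatorname{diam}V_n^*(\hat x)\le2\Theta r_0e^{-18n\varepsilon}$.
\item[(b)] $c_2d^{-kn}\le\mu(V_n(\hat x))\le\mu(V_n^*(\hat x))\le d^{-kn}$.
\item[(c)] If $n\le n'$ and $V_n(\hat x)\cap V_{n'}(\hat x')\ne\emptyset$, then $V_{n'}(\hat x')\subset V_n^*(\hat x)$.
\item[(d)] Let $Y\subset\hat X$ be any set and $n(\cdot):Y\to\mathbb{N}$ any function with $\hat f^{n(\hat x)}\hat x\in\mathcal{R}$ for $\hat x\in Y$. There is a countable set $Z\subset Y$ such that the sets $V_{n(\hat z)}(\hat z)$, $\hat z\in Z$, are pairwise disjoint and $\pi_0(Y)\subset\bigcup_{\hat z\in Z}V_{n(\hat z)}^*(\hat z)$.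
\end{itemize}
\end{lemma}

\begin{proof}
The function $y\mapsto\mu(B(y,r))$ is lower semicontinuous by Fatou's lemma, since the $B(y,r)$ are open metric balls of a fixed radius. It is positive on the compact set $\operatorname{supp}\mu$, so $c_2>0$.

(a) The sets are biholomorphic images of balls. The diameter bound follows from Lemma~\ref{lem:branches}, the convexity of $B_{r_0}$, and the fact that $\tau_{x_0}$ is $1$-Lipschitz.

(b) By \eqref{eq:scale} with $p=k$, $\mu(f_{\hat y}^{-n}(B))=d^{-kn}\mu(B)$ for $B\subset B(x_n,r_0)$, and $x_n=\pi_0(\hat y)\in\operatorname{supp}\mu$.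

(c) Let $\hat y=\hat f^n\hat x$, $\hat y'=\hat f^{n'}\hat x'$ and $V'=V_{n'}(\hat x')$. The set $f^n(V')=f_{\hat y'}^{-(n'-n)}(B(x'_{n'},r))$ has diameter at most $2\Theta r$, as in (a), and it meets $f^n(V_n(\hat x))=B(x_n,r)$. So its points are at distance at most $(2\Theta+1)r=r_0/2$ from $x_n$. By concavity $\arctan r_0\ge\frac\pi4r_0>r_0/2$, so $f^n(V')\subset B(x_n,r_0)$. It remains to see that $V'$ lies on the right branch. Let $\mathcal{A}=\{q\in V':f_{\hat y}^{-n}(f^n(q))=q\}$. It is closed in $V'$, and it equals $V'\cap V_n^*(\hat x)$, because $q=f_{\hat y}^{-n}(b)$ gives $f^n(q)=b$. So it is also open, and it contains the nonempty set $V'\cap V_n(\hat x)$. Since $V'$ is connected, $\mathcal{A}=V'$, that is, $V'\subset V_n^*(\hat x)$.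

(d) We select greedily, generation by generation. For $n=0,1,2,\dots$, consider the subsets of $\{\hat x\in Y:n(\hat x)=n\}$ whose sets $V_n$ are pairwise disjoint and disjoint from all sets selected earlier. By (b) such a subset has at most $c_2^{-1}d^{kn}$ elements; let $Z_n$ be one of maximal cardinality, and $Z=\bigcup_nZ_n$. For $\hat x\in Y$, maximality of $Z_{n(\hat x)}$ shows that $V_{n(\hat x)}(\hat x)$ meets some $V_{n(\hat z)}(\hat z)$ with $\hat z\in Z$ and $n(\hat z)\le n(\hat x)$. By (a) and (c), $x_0\in V_{n(\hat x)}(\hat x)\subset V_{n(\hat z)}^*(\hat z)$.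
\end{proof}

\section{Recurrence of Birkhoff sums of mean zero}\label{sec:rec}

The sets $V_n(\hat x)$ exist only at the times when the orbit of $\hat x$ is in $\mathcal{R}$. To find among these times infinitely many at which a Birkhoff sum is bounded above, we induce on $\mathcal{R}$; Kac's formula shows that the mean stays zero.

\begin{lemma}\label{lem:rec}
Let $g\in L^1(\hat\mu)$ with $\int g\,d\hat\mu=0$, and let $\mathcal{R}\subset\hat X$ be measurable with $\hat\mu(\mathcal{R})>0$. For almost every $\hat x\in\mathcal{R}$ there is $C(\hat x)<\infty$ such that $\hat f^n\hat x\in\mathcal{R}$ and $S_ng(\hat x)\le C(\hat x)$ for infinitely many $n$.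
\end{lemma}

\begin{proof}
Let $\Phi$ be the first return map to $\mathcal{R}$, $t$ the return time, and $a=S_tg$. By (E2), $\Phi$ is ergodic, $a$ is integrable and $\int_{\mathcal{R}}a\,d\hat\mu=0$. The sums $a_n=\sum_{i<n}a\circ\Phi^i$ are the values of the Birkhoff sums of $g$ at the successive return times, so we must show that $\liminf a_n<\infty$ almost everywhere. The set $\{a_n\to+\infty\}$ is $\Phi$-invariant, because $a_n\circ\Phi=a_{n+1}-a$. Suppose that it is not null; then it has full measure in $\mathcal{R}$. The function $h=\inf_{n\ge0}a_n$ is then finite almost everywhere, $h\le a_0=0$, and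
\[
a+h\circ\Phi=\inf_{n\ge1}a_n\ge h .
\]
Thus $h\circ\Phi-h\ge-a$ has integrable negative part, and Lemma~\ref{lem:cob} gives $\int_{\mathcal{R}}(h\circ\Phi-h)\,d\hat\mu=0$. The nonnegative function $a+h\circ\Phi-h$ has integral zero, so $a=h-h\circ\Phi$ almost everywhere and $a_n=h-h\circ\Phi^n\le-h\circ\Phi^n$. Choose $K$ with $\hat\mu(\mathcal{R}\cap\{h\ge-K\})>0$. By (E1), for almost every point $h\circ\Phi^n\ge-K$, hence $a_n\le K$, for infinitely many $n$. This contradicts $a_n\to+\infty$.
\end{proof}

\begin{remark}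
One cannot replace ``infinitely many $n$'' by ``all $n$'' in a statement of this kind. For fair coin tosses with $g=\pm1$, the event $\sup_nS_ng<\infty$ is shift-invariant, so it has probability $0$ or $1$. If it had probability $1$, then by symmetry $S_ng$ would be bounded almost surely, which is impossible since arbitrarily long runs of $+1$ occur. If the mean of $g$ is positive, the lemma fails by (E1); this is the regime of Theorem~\ref{thm:B}(ii).
\end{remark}

\section{Mass of $T^{k-j}$ on the fibers of a submersion}\label{sec:pos}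

After rescaling, the lower bound for $\sigma_j(V_n)$ becomes a lower bound for $T^{k-j}\wedge\psi^*\beta_j^j$ on a ball of fixed size, where $\psi$ is a map to $\mathbb{C}^j$ built from the slow coordinates and $\psi^*\beta_j^j=(\psi^*\beta_j)^j$. This measure is the average of the restrictions of $T^{k-j}$ to the fibers of $\psi$. We do not control the direction of these fibers, so the bound must hold for all of them. The point is that if $T^{k-j}$ has no mass on the fibers of a submersion, then $T^k$ vanishes.

\begin{lemma}\label{lem:vanish}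
Let $1\le j<k$, let $\Delta'\subset\mathbb{C}^j$ and $\Delta''\subset\mathbb{C}^{k-j}$ be open, with coordinates $z$ and $w$, and let $\beta_j$ be the Euclidean form in the variable $z$. Let $v$ be continuous and psh on $\Delta'\times\Delta''$. If $(dd^cv)^{k-j}\wedge\beta_j^j=0$, then $(dd^cv)^k=0$.
\end{lemma}

\begin{proof}
Suppose first that $v$ is smooth. The form $\beta_j^j$ contains every $dz_s$ and $d\bar z_s$, so $(dd^cv)^{k-j}\wedge\beta_j^j=(dd^c_wv)^{k-j}\wedge\beta_j^j$, where $dd^c_w$ acts in the variable $w$ only. The hypothesis says that the $w$-block of the complex Hessian $\mathcal{H}$ of $v$ is singular at each point. If $\zeta''\ne0$ is in the kernel of this block and $\zeta=(0,\zeta'')$, then $\langle\mathcal{H}\zeta,\zeta\rangle=0$, so $\mathcal{H}\zeta=0$ because $\mathcal{H}$ is positive semidefinite. Thus $\det\mathcal{H}=0$ and $(dd^cv)^k=0$.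

\emph{The case $k-j=1$.} Here the hypothesis is the linear equation $\partial_w\partial_{\bar w}v=0$ in the sense of distributions. It passes to the convolutions $v_\eta$, so $(dd^cv_\eta)^k=0$ by the smooth case, and $(dd^cv)^k=0$ by (P2). This is the only case needed for Theorem~\ref{thm:A}.

\emph{The general case.} The hypothesis is now nonlinear and need not pass to convolutions. We slice and use maximality instead. Let $v_z=v(z,\cdot)$, a continuous psh function on $\Delta''$. For test functions $a\ge0$ on $\Delta'$ and $b\ge0$ on $\Delta''$ we claim that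
\begin{equation}\label{eq:slice}
\int a(z)b(w)\,(dd^cv)^{k-j}\wedge\beta_j^j=j!\int_{\Delta'}a(z)\,I_b(z)\,d\mathrm{Leb}(z),\qquad I_b(z)=\int_{\Delta''}b\,(dd^cv_z)^{k-j}.
\end{equation}
For smooth $v$ this is Fubini's theorem and the first identity of the proof. In general apply it to $v_\eta$ and let $\eta\to0$. The left side converges by (P2). On the right, the inner integrals converge for each $z$ by (P2), and they are bounded uniformly for $z\in\operatorname{supp}a$ by (P3), so dominated convergence applies. The function $I_b\ge0$ is continuous, again by (P2), since $v_{z'}\to v_z$ locally uniformly as $z'\to z$. The left side of \eqref{eq:slice} vanishes for all $a$, so $I_b(z)=0$ for all $z$ and all $b$. Hence $(dd^cv_z)^{k-j}=0$, and every $v_z$ is maximal on $\Delta''$ by (P4).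

We deduce that $v$ is maximal on $\Delta'\times\Delta''$. Let $\Omega\Subset\Delta'\times\Delta''$ be open, and let $v'$ be upper semicontinuous on $\overline\Omega$, psh on $\Omega$, with $v'\le v$ on $\partial\Omega$. Replacing $v'$ by $\max(v',\min_{\overline\Omega}v)$, we may assume that $v'$ is bounded below, so that its slices are psh. Fix $z$ and let $\Omega_z=\{w:(z,w)\in\Omega\}\Subset\Delta''$. If $w\in\overline{\Omega_z}$ then $(z,w)\in\overline\Omega$, and if $w\in\partial(\Omega_z)$ then $(z,w)\in\overline\Omega\setminus\Omega=\partial\Omega$. So $v'(z,\cdot)$ is upper semicontinuous on $\overline{\Omega_z}$ and at most $v_z$ on $\partial(\Omega_z)$, hence on $\Omega_z$. Thus $v'\le v$ on $\Omega$, and (P4) gives $(dd^cv)^k=0$.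
\end{proof}

A compactness argument makes this uniform. The quadratic bound of Lemma~\ref{lem:branches} is what keeps the limit map a submersion.

\begin{lemma}\label{lem:pos}
Let $1\le j\le k$, $r\in(0,1]$ and $C_0<\infty$. There is $c_3>0$ such that for every $y\in\operatorname{supp}\mu$ and every holomorphic map $\chi:B_r\to\mathbb{C}^j$ with $|\chi(w)-Lw|\le C_0|w|^2$ for some coisometry $L:\mathbb{C}^k\to\mathbb{C}^j$,
\[
\int_{B(y,r)}T^{k-j}\wedge\psi^*\beta_j^j\ \ge\ c_3,\qquad\psi=\chi\circ\tau_y^{-1}.
\]
\end{lemma}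

\begin{proof}
Otherwise there are $y_q,\chi_q,L_q$ for which the integrals tend to $0$. After passing to a subsequence, $U_{y_q}\to U$ in $U(k+1)$, $L_q$ tends to a coisometry $L$, and $\chi_q\to\chi$ locally uniformly on $B_r$ by Montel's theorem, since $|\chi_q|\le1+C_0$. In the limit $|\chi(w)-Lw|\le C_0|w|^2$, so $D\chi(0)=L$ is onto. Let $\tau=U\circ\tau_0$ and $y=\tau(0)=\lim y_q\in\operatorname{supp}\mu$; then $\tau(B_r)=B(y,r)$. A compact set $K\subset B(y,r)$ is contained in $B(y_q,r)$ for large $q$, and $\tau_{y_q}^{-1}\to\tau^{-1}$ uniformly on $K$. So $\psi_q=\chi_q\circ\tau_{y_q}^{-1}$ converges to $\psi=\chi\circ\tau^{-1}$ locally uniformly on $B(y,r)$, together with its derivatives by the Cauchy estimates. Let $0\le\xi\le1$ be a test function on $B(y,r)$. The forms $\xi\,\psi_q^*\beta_j^j$ have a fixed compact support and converge uniformly, and the coefficients of $T^{k-j}$ are measures. Using (O3),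
\[
0\le\int\xi\,T^{k-j}\wedge\psi^*\beta_j^j=\lim_q\int\xi\,T^{k-j}\wedge\psi_q^*\beta_j^j\le\lim_q\int_{B(y_q,r)}T^{k-j}\wedge\psi_q^*\beta_j^j=0 .
\]
Hence $T^{k-j}\wedge\psi^*\beta_j^j=0$ on $B(y,r)$, while $\psi$ is a submersion at $y$. If $j=k$, then $\psi^*\beta_k^k$ is a volume form near $y$, a contradiction. If $j<k$, take holomorphic coordinates $(z,w)$ near $y$ with $z=\psi$, and a continuous psh potential $v$ of $T$. Lemma~\ref{lem:vanish} gives $\mu=(dd^cv)^k=0$ near $y$, which contradicts $y\in\operatorname{supp}\mu$.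
\end{proof}

\begin{remark}
The support of $\mu$ cannot be replaced by the support of $T$. For the power map of Example~\ref{ex:power}, near a point with $|z|=1>|w|$ we have $T=dd^c\log^+|z|\ne0$ but $T\wedge i\,dz\wedge d\bar z=0$.
\end{remark}

\section{Absolute continuity}\label{sec:ac}

We keep the notation of Section~\ref{sec:cover}. The following estimate is the analogue of the area bound in dimension one. It makes no assumption on the value of $\lambda$.

\begin{proposition}\label{prop:lower}
Let $1\le j\le l$, where $l$ is the multiplicity of $\lambda$, and let $c_3$ be given by Lemma~\ref{lem:pos} for $j$, $r$ and $C_0$. If $\hat f^n\hat x\in\mathcal{R}$, then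
\[
\sigma_j(V_n(\hat x))\ \ge\ c_1^jc_3\,d^{-(k-j)n}\,e^{-2jS_n\kappa(\hat x)} .
\]
\end{proposition}

\begin{proof}
Let $\hat y=\hat f^n\hat x$, and take $H_n$, $Q_n$, $\varphi_n$ at the point $\hat y$, so that $f_{\hat y}^{-n}=\tau_{x_0}\circ H_n\circ\tau_{x_n}^{-1}$ and $\Pi_{\hat x}H_n=Q_n\varphi_n$. By \eqref{eq:scale},
\begin{equation}\label{eq:sigmaV}
\sigma_j\big(f_{\hat y}^{-n}(B)\big)=d^{-(k-j)n}\int_BT^{k-j}\wedge\big((f_{\hat y}^{-n})^*\omega\big)^j\qquad\text{for Borel sets }B\subset B(x_n,r_0).
\end{equation}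
In the chart $\tau_{x_n}$, since $H_n$ takes values in $B_1$, \eqref{eq:c1} and (O1) give
\[
\tau_{x_n}^*(f_{\hat y}^{-n})^*\omega=H_n^*\tau_{x_0}^*\omega\ \ge\ c_1H_n^*\beta\ \ge\ c_1(\Pi_{\hat x}H_n)^*\beta_l=c_1\,\varphi_n^*Q_n^*\beta_l .
\]
Let $s_1\ge\dots\ge s_l$ and $e^1,\dots,e^l$ be as in \eqref{eq:svd} for $Q_n$, and let $L_n=(e^1,\dots,e^j):\mathbb{C}^l\to\mathbb{C}^j$, a coisometry. Then $Q_n^*\beta_l\ge\alpha':=\sum_{i\le j}s_i^2\frac i2e^i\wedge\overline{e^i}$, and
\[
\alpha'^j=j!\prod_{i\le j}s_i^2\,\tfrac i2e^i\wedge\overline{e^i}=(s_1\cdots s_j)^2L_n^*\beta_j^j .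
\]
The geometric mean of the $j$ largest singular values is at least the geometric mean of all of them, so by \eqref{eq:kappa}
\[
s_1\cdots s_j\ \ge\ |\det Q_n|^{j/l}=e^{-jS_n\kappa(\hat x)} .
\]
With $\chi_n=L_n\circ\varphi_n$, (O2) gives $\big(\tau_{x_n}^*(f_{\hat y}^{-n})^*\omega\big)^j\ge c_1^je^{-2jS_n\kappa(\hat x)}\chi_n^*\beta_j^j$. By Lemma~\ref{lem:branches}, $|\chi_n(w)-L_n\Pi_{\hat y}w|\le C_0|w|^2$ on $B_r$, and $L_n\Pi_{\hat y}$ is a coisometry. Since $x_n\in\operatorname{supp}\mu$, the result follows from \eqref{eq:sigmaV} with $B=B(x_n,r)$, (O3) and Lemma~\ref{lem:pos}.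
\end{proof}

For $k=2$ and $j=1$, the map $\chi_n$ is the scalar function $e^1\circ\varphi_n$, the form $\chi_n^*\beta_1$ is $\frac i2\partial\chi_n\wedge\overline{\partial\chi_n}$, and the proposition reads $(T\wedge\omega)(V_n)\ge c_1c_3\,d^{-n}e^{-2S_n\kappa}$. If $l=1$, then $Q_n$ is a scalar; if $l=2$, then $E=0$, $\|Q_n\|=\|P_n\|$, and the inequality $\|Q_n\|\ge|\det Q_n|^{1/2}$ is what replaces the norm by a Birkhoff sum.

\begin{proof}[Proof of Theorem~\ref{thm:B}(i) and of Theorem~\ref{thm:A}]
Assume $\lambda_{k-j+1}=\frac12\log d$. By the Briend--Duval inequality, $\frac12\log d\le\lambda_k\le\dots\le\lambda_{k-j+1}=\frac12\log d$. So $\lambda=\frac12\log d$ and $l\ge j$.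

Suppose that there is a Borel set $\Gamma$ with $\sigma_j(\Gamma)=0<\mu(\Gamma)$. Fix $\Theta$ such that $\mathcal{R}=\mathcal{R}_\Theta$ satisfies $\hat\mu(\mathcal{R}\cap\pi_0^{-1}\Gamma)>0$. For $C\in\mathbb{N}$, call $n$ a \emph{$C$-good time} for $\hat x$ if $\hat f^n\hat x\in\mathcal{R}$ and $S_n\kappa(\hat x)\le n\lambda+C$, and let $Y_C$ be the measurable set of points of $\mathcal{R}\cap\pi_0^{-1}\Gamma$ with infinitely many $C$-good times. By Lemmas~\ref{lem:Q} and~\ref{lem:rec} with $g=\kappa-\lambda$, the sets $Y_C$ increase to $\mathcal{R}\cap\pi_0^{-1}\Gamma$ up to a null set. Fix $C_1$ such that $Y=Y_{C_1}$ has $\hat\mu(Y)>0$.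

If $n$ is a $C_1$-good time for $\hat x$, Proposition~\ref{prop:lower} and Lemma~\ref{lem:cover}(b) give, with $c_4=c_1^jc_3e^{-2jC_1}$,
\begin{equation}\label{eq:compare}
\sigma_j(V_n(\hat x))\ \ge\ c_4\,d^{-(k-j)n}e^{-2jn\lambda}=c_4\,d^{-kn}\ \ge\ c_4\,\mu(V_n^*(\hat x)) .
\end{equation}
The equality is $e^{2\lambda}=d$; this is where the value of the exponent enters.

Let $\eta>0$. Since $\sigma_j$ is a finite Borel measure on a compact metric space, there is an open set $W\supset\Gamma$ with $\sigma_j(W)<\eta$. For $\hat x\in Y$ we have $x_0\in W$, so by Lemma~\ref{lem:cover}(a) there is a $C_1$-good time $n(\hat x)$ so large that $V_{n(\hat x)}^*(\hat x)\subset W$. Let $Z$ be given by Lemma~\ref{lem:cover}(d), and write $V_{\hat z}$, $V_{\hat z}^*$ for $V_{n(\hat z)}(\hat z)$, $V_{n(\hat z)}^*(\hat z)$. The open set $\bigcup_ZV_{\hat z}^*$ contains $\pi_0(Y)$, so its preimage under $\pi_0$ contains $Y$. The sets $V_{\hat z}$ are disjoint and contained in $W$. Hence, by \eqref{eq:compare},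
\[
\hat\mu(Y)\le\mu\Big(\bigcup_ZV_{\hat z}^*\Big)\le\sum_Z\mu(V_{\hat z}^*)\le c_4^{-1}\sum_Z\sigma_j(V_{\hat z})\le c_4^{-1}\sigma_j(W)\le c_4^{-1}\eta .
\]
The constant $c_4$ does not depend on $\eta$, so $\hat\mu(Y)=0$, a contradiction. Thus $\mu\ll\sigma_j$. Theorem~\ref{thm:A} is the case $k=2$, $j=1$.
\end{proof}

\section{Singularity}\label{sec:sing}

Assume now $\lambda_{k-j+1}>\frac12\log d$. All exponents are at least $\frac12\log d$, so $\lambda^{(j)}>\frac j2\log d$. Choose $\varepsilon'>0$ with
\[
2\gamma:=2(\lambda^{(j)}-\varepsilon')-j\log d>0 .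
\]
There is an exponential margin, so no recurrence is needed. What is needed is an upper bound for $\sigma_j(V_n^*)$, that is, for the contraction of $j$-dimensional volumes by $H_n$ on the whole ball. The bound $\|DH_n\|^j$ has rate about $-j\lambda$ and is too weak, since $\lambda$ may equal $\frac12\log d$. We therefore repeat the argument of Section~\ref{sec:branches} on the exterior power.

By \eqref{eq:Pn} the series
\[
|\zeta|^{(j)}_{\hat x}=\sum_{n\ge0}e^{n(\lambda^{(j)}-\varepsilon')}\Big|\textstyle\bigwedge^jP_n(\hat x)\zeta\Big|,\qquad K^{(j)}(\hat x)=\displaystyle\sum_{n\ge0}e^{n(\lambda^{(j)}-\varepsilon')}\Big\|\textstyle\bigwedge^jP_n(\hat x)\Big\|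
\]
converge for $\zeta\in\bigwedge^j\mathbb{C}^k$, and $|\zeta|\le|\zeta|^{(j)}_{\hat x}\le K^{(j)}(\hat x)|\zeta|$. The identity $\bigwedge^jP_n(\hat f^{-1}\hat x)\bigwedge^jA_{x_{-1}}^{-1}=\bigwedge^jP_{n+1}(\hat x)$ and the bound $\|\bigwedge^jA_{x_{-1}}\|\le M^j$ give
\begin{equation}\label{eq:adaptedj}
\Big|\textstyle\bigwedge^jA_{x_{-1}}^{-1}\zeta\Big|^{(j)}_{\hat f^{-1}\hat x}\le e^{-(\lambda^{(j)}-\varepsilon')}|\zeta|^{(j)}_{\hat x},\qquad K^{(j)}(\hat f^{-1}\hat x)\le M^je^{-(\lambda^{(j)}-\varepsilon')}K^{(j)}(\hat x).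
\end{equation}
By Lemma~\ref{lem:cob}, $\frac1n\log K^{(j)}(\hat f^{-n}\hat x)\to0$. As $\frac1n\log\delta(x_{-n})\to0$, the smallest number $\theta'(\hat x)$ with
\[
K^{(j)}(\hat x)\le\theta',\qquad K^{(j)}(\hat f^{-n}\hat x)\,\delta(x_{-n})^{-j-2}\le\theta'e^{n\varepsilon}\quad(n\ge1)
\]
is measurable and finite almost everywhere. Let $\mathcal{R}'_\Theta=\mathcal{R}_\Theta\cap\{\theta'\le\Theta\}$; again $\hat\mu(\mathcal{R}'_\Theta)\to1$.

\begin{lemma}\label{lem:wedge}
For every $\Theta$ there is $C_2<\infty$ such that $\|\bigwedge^jDH_n(w)\|\le C_2e^{-n(\lambda^{(j)}-\varepsilon')}$ for all $\hat x\in\mathcal{R}'_\Theta$, $w\in B_{r_0}$ and $n\ge0$.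
\end{lemma}

\begin{proof}
For matrices $A,B$, the operator $\bigwedge^jB-\bigwedge^jA$ is the restriction of $B^{\otimes j}-A^{\otimes j}=\sum_iB^{\otimes(i-1)}\otimes(B-A)\otimes A^{\otimes(j-i)}$ to the antisymmetric tensors, so its norm is at most $j\max(\|A\|,\|B\|)^{j-1}\|B-A\|$. With the notation of the proof of Lemma~\ref{lem:branches}, Lemma~\ref{lem:inv} and \eqref{eq:wn} give
\[
\Big\|\textstyle\bigwedge^jDG_{x_{-n}}(w_{n-1})-\bigwedge^jA_{x_{-n}}^{-1}\Big\|\le j\,(2/\delta_n)^{j-1}\,4M\delta_n^{-3}|w_{n-1}|\le j2^{j+1}M\delta_n^{-j-2}\,\Theta e^{\lambda}e^{-18n\varepsilon}.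
\]
By \eqref{eq:adaptedj} and the definition of $\theta'$, the norm of $\bigwedge^jDG_{x_{-n}}(w_{n-1})$ between the adapted norms at $\hat f^{-(n-1)}\hat x$ and $\hat f^{-n}\hat x$ is at most $e^{-(\lambda^{(j)}-\varepsilon')}(1+b_n)$, where
\[
b_n=j2^{j+1}M\Theta^2e^{\lambda^{(j)}+\lambda}e^{-17n\varepsilon}.
\]
The chain rule gives the lemma with $C_2=\Theta\prod_{n\ge1}(1+b_n)<\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
Fix $\Theta\in\mathbb{N}$, $\Theta\ge1$, and suppose $\hat y=\hat f^n\hat x\in\mathcal{R}'_\Theta$. Take $H_n$ at $\hat y$. At a point $w\in B_{r_0}$, apply \eqref{eq:svd} to $DH_n(w)$. With $\epsilon_I=\prod_{i\in I}\frac i2e^i\wedge\overline{e^i}$ we have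
\[
(H_n^*\beta)^j=j!\sum_{|I|=j}\Big(\prod_{i\in I}s_i^2\Big)\epsilon_I,\qquad\beta^j=j!\sum_{|I|=j}\epsilon_I,\qquad\prod_{i\in I}s_i\le s_1\cdots s_j=\Big\|\textstyle\bigwedge^jDH_n(w)\Big\| .
\]
By Lemma~\ref{lem:wedge}, $(H_n^*\beta)^j\le C_2^2e^{-2n(\lambda^{(j)}-\varepsilon')}\beta^j$. Using \eqref{eq:c1} in the charts $\tau_{x_0}$ and $\tau_{x_n}$ together with (O2), we get $((f_{\hat y}^{-n})^*\omega)^j\le c_1^{-2j}C_2^2e^{-2n(\lambda^{(j)}-\varepsilon')}\omega^j$ on $B(x_n,r_0)$. By \eqref{eq:sigmaV}, (O3), (O4) and Lemma~\ref{lem:cover}(b),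
\[
\sigma_j(V_n^*(\hat x))\le c_1^{-2j}C_2^2\,d^{-(k-j)n}e^{-2n(\lambda^{(j)}-\varepsilon')}=c_1^{-2j}C_2^2\,e^{-2\gamma n}d^{-kn}\le C_3\,e^{-2\gamma n}\mu(V_n(\hat x)),
\]
with $C_3=c_1^{-2j}C_2^2c_2^{-1}$.

Let $Y$ be the set of points of $\mathcal{R}'_\Theta$ that return to $\mathcal{R}'_\Theta$ infinitely often; by (E1), $\hat\mu(Y)=\hat\mu(\mathcal{R}'_\Theta)$. For $N\ge1$ choose return times $n(\hat x)\ge N$ on $Y$, and let $Z$ be given by Lemma~\ref{lem:cover}(d). The open set $W_N=\bigcup_{\hat z\in Z}V_{n(\hat z)}^*(\hat z)$ contains $\pi_0(Y)$, and since the sets $V_{n(\hat z)}(\hat z)$ are disjoint,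
\[
\sigma_j(W_N)\le C_3e^{-2\gamma N}\sum_{\hat z\in Z}\mu(V_{n(\hat z)}(\hat z))\le C_3e^{-2\gamma N}.
\]
The Borel set $\Gamma_\Theta=\bigcap_NW_N$ satisfies $\sigma_j(\Gamma_\Theta)=0$. It contains $\pi_0(Y)$, so $\mu(\Gamma_\Theta)\ge\hat\mu(Y)=\hat\mu(\mathcal{R}'_\Theta)$. The union $\Gamma=\bigcup_{\Theta}\Gamma_\Theta$ over the positive integers has $\sigma_j(\Gamma)=0$ and $\mu(\Gamma)=1$. Thus $\mu\perp\sigma_j$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Klimek}
Klimek, \emph{Pluripotential Theory}.

\bibitem{Tapiero}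
Virgile Tapiero, \emph{Normal forms, Lyapunov exponents, and pluripotential theory on $\mathbb{P}^k(\mathbb{C})$}, arXiv:2211.17006 (2022).

\end{thebibliography}
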